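\title{Free topological groups on compact spaces are unitarily representable}

\begin{abstract}
We prove that the Markov free topological group $F(X)$ on a compact Hausdorff space $X$, and in particular $F([0,1])$, is topologically isomorphic to a subgroup of the unitary group of a Hilbert space with the strong operator topology. The same holds for a wider class of spaces that contains all pseudocompact spaces and all $k_\omega$-spaces. For each neighborhood $U$ of the identity we choose random, successively finer partitions of $X$. Each partition maps $F(X)$ to a discrete free group, and a weighted sum of the expected word lengths of the images is a continuous conditionally negative definite function that is small only on $U$.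
\end{abstract}

\section{Introduction}\label{sec:intro}

All Hilbert spaces are complex. The unitary group $U(H)$ of a Hilbert space $H$ carries the strong operator topology, the coarsest topology for which all maps $T\mapsto T\eta$ ($\eta\in H$) are continuous; with it $U(H)$ is a Hausdorff topological group. A \emph{strongly continuous representation} of a topological group $G$ is a continuous homomorphism $G\to U(H)$, and $G$ is \emph{unitarily representable} if it is topologically isomorphic to a subgroup of some $U(H)$.

All spaces are Tychonoff. The (Markov) \emph{free topological group} $F(X)$ on a space $X$ is the Hausdorff topological group, unique up to topological isomorphism, with the following properties. It contains $X$ as a topological subspace; algebraically it is the free group on the set $X$; and every continuous map $f\colon X\to G$ into a topological group extends to a continuous homomorphism $\tilde f\colon F(X)\to G$. The following question is posed in \cite{Galindo}.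

\medskip
\noindent\textbf{Question.} \emph{Is the free topological group on a compact space, or even on $[0,1]$, unitarily representable?}
\medskip

By the universal property, strongly continuous representations of $F(X)$ on $H$ are the same thing as continuous maps $X\to U(H)$. The topology of $F(X)$ is the coarsest one that makes all homomorphisms $\tilde f$ continuous, where $f$ runs over continuous maps from $X$ to arbitrary topological groups (the inclusion $X\to F(X)$ is one of them). The question asks whether unitary groups suffice as targets.

Two cases suggest the answer yes. If $X$ is discrete, the inclusion of $X$ into the free group with the discrete topology is continuous and extends to the identity map, so $F(X)$ is discrete; and a discrete group $G$ is unitarily representable by its left regular representation on $\ell_2(G)$, because $\|\delta_g-\delta_e\|=\sqrt2$ for $g\ne e$. This settles finite $X$. It is also known that the free Abelian topological group $A(X)$ on a compact space $X$ is unitarily representable. In both cases, however, the identity has arbitrarily small conjugation-invariant neighborhoods. In $F([0,1])$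 it does not.

\begin{example}\label{ex:affine}
Let $X=[0,1]$, and write $a=0$ and $b=1$ for the endpoints, viewed as letters. Let $G$ be the group of affine maps $s\mapsto\alpha s+\beta$ of $\mathbb R$ with $\alpha>0$, topologized by the pair $(\alpha,\beta)$, and let $f(x)$ be the map $s\mapsto\max(1,2x)s+x$. The set $U=\{w:|\tilde f(w)(0)|<1\}$ is an open neighborhood of $e$ in $F(X)$. For $y\le 1/2$ the map $f(y)$ is the translation by $y$, while $f(a)$ is the identity and $f(b)$ has slope $2$. Conjugation by a map of slope $2$ doubles a translation, so $\tilde f(b^na^{-1}yb^{-n})$ is the translation by $2^ny$. Hence, for $y\le1/2$,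
\[
b^na^{-1}yb^{-n}\in U\iff y<2^{-n}.
\]
Every neighborhood of $e$ contains $a^{-1}y$ for some $y\in(0,1/2]$, and not all conjugates of this element lie in $U$. So $U$ contains no conjugation-invariant neighborhood of $e$.
\end{example}

Thus $g^{-1}x^{-1}yg$ tends to $e$ as $y\to x$, but a neighborhood of $e$ may require $y$ to be closer to $x$ the longer $g$ is. A representation that detects the neighborhood has to see this trade-off. We show that such representations exist.

\begin{theorem}\label{thm:A}
If $X$ is a compact Hausdorff space, then $F(X)$ is unitarily representable. In particular, $F([0,1])$ is unitarily representable.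
\end{theorem}

The proof uses only two features of compactness, which we isolate. A set $A\subset X$ is \emph{bounded in $X$} if every continuous function $f\colon X\to\mathbb R$ is bounded on $A$.

\begin{definition}\label{def:adm}
A space $X\ne\emptyset$ is \emph{admissible} if there are sets $X_1\subset X_2\subset\cdots$, each bounded in $X$, with $\bigcup_nX_n=X$, such that a function $f\colon X\to\mathbb R$ is continuous whenever all restrictions $f|_{X_n}$ are continuous.
\end{definition}

A nonempty compact space is admissible with $X_n=X$ for all $n$; further examples are in Section~\ref{sec:cons}. A function $\psi\colon G\to\mathbb R$ on a group is \emph{symmetric} if $\psi(g^{-1})=\psi(g)$, \emph{subadditive} if $\psi(gh)\le\psi(g)+\psi(h)$, and \emph{conditionally negative definite} if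
\[
\sum_{i,j}c_i\overline{c_j}\,\psi(g_j^{-1}g_i)\le0\qquad\text{for all }g_1,\dots,g_n\in G,\ c_1,\dots,c_n\in\mathbb C\text{ with }\textstyle\sum_ic_i=0 .
\]

\begin{theorem}\label{thm:B}
If $X$ is admissible, then $F(X)$ is unitarily representable. Moreover, for every neighborhood $U$ of $e$ in $F(X)$ there is a continuous, symmetric, subadditive, conditionally negative definite function $\psi\colon F(X)\to[0,\infty)$ with $\psi(e)=0$ and $\{w:\psi(w)<1/4\}\subset U$.
\end{theorem}

Theorem~\ref{thm:A} is the case $X_n=X$ of Theorem~\ref{thm:B} (for $X=\emptyset$ the group is trivial).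

The function $\psi$ is built from the word length of a discrete free group, which is conditionally negative definite (Haagerup) and grows with the length of a conjugating element. A partition of $X$ induces a homomorphism from $F(X)$ to the free group on the set of pieces. We take a sequence of finer and finer partitions and add up the word lengths of the images of $w$, with weight $4^{-j}$ at level $j$. The element $g^{-1}x^{-1}yg$ contributes only from the first level that separates $x$ from $y$, and there at most $2|g|+2$; this is the trade-off seen in Example~\ref{ex:affine}. Section~\ref{sec:rep} reduces the theorems to the construction of $\psi$, and Section~\ref{sec:model} carries out the construction for a convergent sequence, where the partitions can be taken clopen. Sections~\ref{sec:unif}--\ref{sec:tele} treat the general case, in which the partitions are random.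

\section{From lengths of negative type to representations}\label{sec:rep}

We use twice the following remark. \emph{Let $Y$ be a topological space, let $\pi\colon Y\to U(H)$ be a map, and suppose that $y\mapsto\pi(y)\eta$ is continuous for all $\eta$ in a total subset of $H$} (a set with dense linear span). \emph{Then $\pi$ is continuous.} Indeed, continuity passes to linear combinations $\eta'$, and then to every $\eta$ because $\|\pi(x)\eta-\pi(y)\eta\|\le\|\pi(x)\eta'-\pi(y)\eta'\|+2\|\eta-\eta'\|$.

\begin{lemma}\label{lem:crit}
A Hausdorff topological group $G$ is unitarily representable if and only if for every neighborhood $U$ of $e$ there are a strongly continuous representation $\pi_U$ on a Hilbert space $H_U$, a vector $\xi_U\in H_U$ and $\delta_U>0$ such that $\{g:\|\pi_U(g)\xi_U-\xi_U\|<\delta_U\}\subset U$.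
\end{lemma}

\begin{proof}
If $G\subset U(H)$, then $U$ contains a set $\{g:\|g\eta_i-\eta_i\|<\delta,\ i\le n\}$; let $G$ act diagonally on $H^n$ and take $\xi_U=(\eta_1,\dots,\eta_n)$, $\delta_U=\delta$. Conversely, let $\pi=\bigoplus_U\pi_U$ on $H=\bigoplus_UH_U$. The union of the summands $H_U$ is total, so $\pi$ is strongly continuous. The set $W_U=\{T\in U(H):\|T\xi_U-\xi_U\|<\delta_U\}$ is a neighborhood of $1$, and $\pi^{-1}(W_U)\subset U$. Hence $\ker\pi\subset\bigcap_UU=\{e\}$, as $G$ is Hausdorff, and the inverse homomorphism $\pi(G)\to G$ is continuous at $1$, hence everywhere.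
\end{proof}

Call $\psi\colon G\to[0,\infty)$ a \emph{length of negative type} on the abstract group $G$ if it is symmetric, subadditive, conditionally negative definite and $\psi(e)=0$. Each of these conditions is a linear identity or inequality between finitely many values of $\psi$. Therefore lengths of negative type are stable under composition with homomorphisms, under multiplication by positive constants, and under sums and integrals that are finite at every point. A function $\varphi\colon G\to\mathbb C$ is \emph{positive definite} if all matrices $(\varphi(g_j^{-1}g_i))_{i,j}$ are positive semidefinite.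

\begin{lemma}\label{lem:GNS}
Let $\psi$ be a length of negative type on a group $G$. There are a Hilbert space $H$, a homomorphism $\pi\colon G\to U(H)$ and a unit vector $\xi$ such that $\pi(G)\xi$ is total in $H$ and $\langle\pi(g)\xi,\xi\rangle=e^{-\psi(g)}$ for all $g$. Consequently,
\begin{equation}\label{eq:GNS}
\|\pi(g)\xi-\pi(h)\xi\|^2=2\bigl(1-e^{-\psi(h^{-1}g)}\bigr)\le2\psi(h^{-1}g)\qquad(g,h\in G).
\end{equation}
\end{lemma}

\begin{proof}
By Schoenberg's theorem $\varphi=e^{-\psi}$ is positive definite; we recall the argument. Put $K(g,h)=\psi(g)+\psi(h)-\psi(h^{-1}g)$, so that $K(e,h)=K(g,e)=0$. Given $g_1,\dots,g_n$ and $c_1,\dots,c_n$, add $g_0=e$ and $c_0=-\sum_{i\ge1}c_i$. Since the coefficients now sum to zero,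
\[
\sum_{i,j\ge1}c_i\overline{c_j}K(g_i,g_j)=\sum_{i,j\ge0}c_i\overline{c_j}K(g_i,g_j)=-\sum_{i,j\ge0}c_i\overline{c_j}\psi(g_j^{-1}g_i)\ge0 .
\]
Entrywise products of positive semidefinite matrices are positive semidefinite, so by the exponential series $(e^{K(g_i,g_j)})$ is positive semidefinite, and so is the matrix with entries $\varphi(g_j^{-1}g_i)=e^{-\psi(g_i)}e^{K(g_i,g_j)}e^{-\psi(g_j)}$.

Now apply the GNS construction: on finitely supported functions $G\to\mathbb C$ put $\langle\delta_g,\delta_h\rangle=\varphi(h^{-1}g)$, divide by the null vectors and complete. The maps $\delta_h\mapsto\delta_{gh}$ preserve the form and induce unitaries $\pi(g)$; let $\xi$ be the class of $\delta_e$. Since $\varphi$ is real, $\|\pi(g)\xi-\pi(h)\xi\|^2=2-2\varphi(h^{-1}g)$, and $1-e^{-s}\le s$.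
\end{proof}

We call $(\pi,H,\xi)$ the \emph{GNS triple} of $\psi$. Our lengths come from discrete free groups. Let $F_a(Z)$ be the abstract free group on a set $Z$ and let $\lambda\colon Z\to[1,\infty)$ be a function. For $v\in F_a(Z)$ with reduced form $z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$, $\varepsilon_s=\pm1$, the \emph{weighted length} is $\ell(v)=\sum_s\lambda(z_s)$. For $\lambda=1$ this is the word length $|v|$. Reduction only deletes letters, so $\ell(v)$ is at most the total weight of the letters of any word that represents $v$.

\begin{lemma}[Haagerup]\label{lem:Haag}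
The weighted length $\ell$ is a length of negative type on $F_a(Z)$.
\end{lemma}

\begin{proof}
Symmetry holds because the reduced form of $v^{-1}$ has the same letters as that of $v$, and subadditivity follows by concatenating reduced forms. Consider the Cayley tree with vertex set $F_a(Z)$ and edges $\{g,gz\}$, $z\in Z$; orient this edge from $g$ to $gz$ and give it the weight $\lambda(z)$. To a path assign the real vector $\sum\pm\sqrt{\lambda(z)}\,\delta_{\mathrm{edge}}\in\ell_2(\mathrm{edges})$, summed over the steps of the path, with sign $+$ if the step follows the orientation. A backtrack contributes zero, so in a tree the vector depends only on the endpoints. Let $b(g)$ be the vector of a path from $e$ to $g$. Going from $h$ to $g$ through $e$ shows that $b(g)-b(h)$ is the vector of the geodesic from $h$ to $g$. The geodesic crosses distinct edges, labeled by the letters of the reduced form of $h^{-1}g$, so $\|b(g)-b(h)\|^2=\ell(h^{-1}g)$. If $\sum_ic_i=0$, expanding the square gives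
\[
\sum_{i,j}c_i\overline{c_j}\,\ell(g_j^{-1}g_i)=\sum_{i,j}c_i\overline{c_j}\bigl(\|b(g_i)\|^2+\|b(g_j)\|^2-2\langle b(g_i),b(g_j)\rangle\bigr)=-2\Bigl\|\sum_ic_ib(g_i)\Bigr\|^2\le0 .
\]
\end{proof}

We have no explicit description of the neighborhoods of $e$ in $F(X)$, so it is hard to verify directly that a function on $F(X)$ is continuous. For a length of negative type the universal property does this for us: it suffices to test the GNS representation on $X$.

\begin{lemma}\label{lem:test}
Let $X$ be admissible with sets $X_n$ as in Definition~\ref{def:adm}, and let $\psi$ be a length of negative type on the abstract group $F(X)$ such that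
\begin{itemize}
\item[(C)] for all $n\ge1$, $x\in X_n$ and $g\in F(X)$, $\ \psi(g^{-1}x^{-1}yg)\to0$ as $y\to x$ in $X_n$.
\end{itemize}
Then the GNS representation $\pi$ of $\psi$ is strongly continuous on $F(X)$, and $\psi$ is continuous.
\end{lemma}

\begin{proof}
By \eqref{eq:GNS}, $\|\pi(y)\pi(g)\xi-\pi(x)\pi(g)\xi\|^2\le2\psi(g^{-1}x^{-1}yg)$. So (C) says that $y\mapsto\pi(y)\eta$ is continuous on $X_n$ for $\eta$ in the total set $\pi(F(X))\xi$, and hence for all $\eta\in H$. Fix $x\in X$ and $\eta\in H$. The real function $y\mapsto\|\pi(y)\eta-\pi(x)\eta\|$ is continuous on every $X_n$, hence on $X$ by admissibility, and it vanishes at $x$. Thus $\pi|_X\colon X\to U(H)$ is continuous. Its continuous extension $F(X)\to U(H)$ is a homomorphism that agrees with $\pi$ on the generating set $X$, so it equals $\pi$. Finally, $\psi(w)=-\log\langle\pi(w)\xi,\xi\rangle$ is continuous.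
\end{proof}

This is the only place where the last condition of Definition~\ref{def:adm} is used. It remains to prove the following statement.

\begin{proposition}\label{prop:main}
Let $X$ be admissible and let $U$ be a neighborhood of $e$ in $F(X)$. There is a length of negative type $\psi$ on $F(X)$ that satisfies \textup{(C)} and $\{w:\psi(w)<1/4\}\subset U$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:main}]
By Lemma~\ref{lem:test}, $\psi$ and its GNS representation $\pi$ are continuous, which gives the second assertion. By \eqref{eq:GNS}, $\|\pi(w)\xi-\xi\|^2<2(1-e^{-1/4})$ if and only if $\psi(w)<1/4$, and then $w\in U$. Lemma~\ref{lem:crit} gives the first assertion.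
\end{proof}

\section{The model case: a convergent sequence}\label{sec:model}

To show that an element lies in $U$ we join it to $e$ by a chain of short steps, and for this we replace $U$ by a ball. By the Birkhoff--Kakutani theorem \cite[Theorem 8.2]{HR}, for every neighborhood $U$ of $e$ in a topological group $G$ there is a continuous left-invariant pseudometric $d$ on $G$ (that is, $d(kg,kh)=d(g,h)$) with $\{w:d(e,w)<1\}\subset U$. Each step of the chain will change the letters of a word one at a time.

\begin{lemma}\label{lem:prod}
Let $d$ be a left-invariant pseudometric on a group $G$, let $a_1,\dots,a_l,b_1,\dots,b_l\in G$, and put $g_s=b_{s+1}\cdots b_l$. Then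
\[
d(a_1\cdots a_l,\;b_1\cdots b_l)\le\sum_{s=1}^ld(a_sg_s,b_sg_s).
\]
\end{lemma}

\begin{proof}
Put $u_s=a_1\cdots a_sg_s$ for $0\le s\le l$, so $u_0=b_1\cdots b_l$ and $u_l=a_1\cdots a_l$. Since $u_{s-1}=a_1\cdots a_{s-1}b_sg_s$, left invariance gives $d(u_s,u_{s-1})=d(a_sg_s,b_sg_s)$. Sum over $s$.
\end{proof}

Left invariance removes the prefix, but the suffix stays: $d(ag,bg)=d(e,g^{-1}a^{-1}bg)$. These are the conjugates of Example~\ref{ex:affine}, and we must bound them uniformly over all suffixes that can occur.

Let $X=\{a_1,a_2,\dots\}\cup\{a_\infty\}$ be a convergent sequence with its limit, each $a_m$ with $m<\infty$ being isolated, and take $X_n=X$. Fix $U$ and $d$ as above. Let $B_k\subset F(X)$ be the set of elements of length at most $4^k$. It is compact, being the image of $(X\cup X^{-1}\cup\{e\})^{4^k}$ under multiplication. The function $(x,g)\mapsto\max_{\varepsilon=\pm1}d(x^\varepsilon g,a_\infty^\varepsilon g)$ is continuous on $X\times B_k$ and vanishes on $\{a_\infty\}\times B_k$. By the tube lemma there are $m_1<m_2<\cdots$ with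
\begin{equation}\label{eq:model}
d(a_m^\varepsilon g,a_\infty^\varepsilon g)<8^{-k}\qquad(m>m_k,\ g\in B_k,\ \varepsilon=\pm1).
\end{equation}
Let $\sigma_k\colon X\to X$ fix $a_1,\dots,a_{m_k}$ and send all other points to $a_\infty$; extend it to an endomorphism of the free group, and put
\[
w_k=\sigma_k(w),\qquad\psi(w)=\sum_{k\ge1}4^{-k}|w_k|\le|w|/3 .
\]
By Lemma~\ref{lem:Haag}, $\psi$ is a length of negative type.

\emph{Condition \textup{(C)}.} Only $x=a_\infty$, $y=a_m$ needs a proof. The image of $g^{-1}a_\infty^{-1}a_mg$ under $\sigma_k$ is $e$ if $m_k<m$ and has length at most $2|g|+2$ in any case. With $k(m)=\min\{k:m_k\ge m\}$, which tends to infinity with $m$,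
\[
\psi(g^{-1}a_\infty^{-1}a_mg)\le(2|g|+2)\sum_{k\ge k(m)}4^{-k}=\tfrac43(2|g|+2)\,4^{-k(m)}\longrightarrow0 .
\]
Equality holds for $g=a_1^N$ and $m\ge2$, since $\sigma_k$ fixes the reduced word $a_1^{-N}a_\infty^{-1}a_ma_1^N$ for $k\ge k(m)$. So $\psi$ of this word is small only if $4^{k(m)}$ is large compared with $N$.

\emph{Small $\psi$.} Let $\psi(w)<1/4$. Then $|w_k|<4^{k-1}$ for all $k$, so $w_1=e$. Also $w_J=w$ as soon as $\sigma_J$ fixes every letter of $w$. Let $w_{k+1}=z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$ be the reduced form, $l<4^k$. Since $\sigma_k\sigma_{k+1}=\sigma_k$, we have $w_k=\sigma_k(z_1)^{\varepsilon_1}\cdots\sigma_k(z_l)^{\varepsilon_l}$. Each letter $z_s$ is either fixed by $\sigma_k$ or is some $a_m$ with $m>m_k$ that is replaced by $a_\infty$, and the suffixes of $w_{k+1}$ lie in $B_k$. Lemma~\ref{lem:prod} and \eqref{eq:model} give $d(w_k,w_{k+1})\le4^k8^{-k}=2^{-k}$, so $d(e,w)\le\sum_{k=1}^{J-1}2^{-k}<1$ and $w\in U$. This proves Proposition~\ref{prop:main} for the convergent sequence.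

The word $w$ may be very long. The estimate works because $w_k$ and $w_{k+1}$ are compared along the reduced form of $w_{k+1}$, whose length is bounded in terms of $k$ alone, and the level-$k$ partition was chosen in advance for this bound. Three things have to be supplied in general: an analogue of \eqref{eq:model} at all points of $X$ at once, without compactness of $B_k$ (Section~\ref{sec:unif}); a substitute for clopen partitions; and, when $X$ is not bounded, a way to keep the letters of the suffixes inside a fixed $X_n$ (both in Section~\ref{sec:part}).

\section{Pseudometrics that are uniform over suffixes}\label{sec:unif}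

A subset $A$ of a pseudometric space is \emph{totally bounded} if for every $\eta>0$ it contains a finite $\eta$-net, that is, a finite subset $A'$ such that every point of $A$ is at distance less than $\eta$ from a point of $A'$.

\begin{lemma}\label{lem:bdd}
If $A$ is bounded in $X$ and $D$ is a continuous pseudometric on $X$, then $A$ is $D$-totally bounded.
\end{lemma}

\begin{proof}
Otherwise $A$ has no finite $\eta$-net for some $\eta>0$, and we can choose inductively $a_1,a_2,\dots\in A$ with $D(a_n,a_m)\ge\eta$ for $n\ne m$. Put $f(x)=\sum_nn\max\bigl(0,1-4D(x,a_n)/\eta\bigr)$; the $n$th term vanishes outside the ball of radius $\eta/4$ about $a_n$. If the ball of radius $\eta/4$ about $x$ meets the balls of radius $\eta/4$ about $a_n$ and $a_m$, then $D(a_n,a_m)<\eta$, so $n=m$. Hence $f$ is locally a single term and is continuous. But $f(a_n)=n$, so $f$ is unbounded on $A$.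
\end{proof}

Let $d$ be a continuous left-invariant pseudometric on $F(X)$. Lemma~\ref{lem:prod} tells us which distance between letters matters. For nonempty $B\subset F(X)$ put
\[
D_B(x,y)=\sup_{g\in B}\ \max_{\varepsilon=\pm1}d(x^\varepsilon g,y^\varepsilon g)\qquad(x,y\in X).
\]

\begin{lemma}\label{lem:DB}
\begin{itemize}
\item[(a)] If $B$ is $d$-totally bounded, then $D_B$ is a finite continuous pseudometric on $X$.
\item[(b)] If $A$ is bounded in $X$ and $N\ge0$, then the set of elements of $F(X)$ represented by words of length at most $N$ in letters from $A^{\pm1}$ is $d$-totally bounded.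
\end{itemize}
\end{lemma}

\begin{proof}
(a) By left invariance $d(x^\varepsilon g,x^\varepsilon g')=d(g,g')$, so
\[
|d(x^\varepsilon g,y^\varepsilon g)-d(x^\varepsilon g',y^\varepsilon g')|\le d(x^\varepsilon g,x^\varepsilon g')+d(y^\varepsilon g,y^\varepsilon g')=2d(g,g').
\]
If $B'\subset B$ is a finite $\eta$-net, it follows that $D_{B'}\le D_B\le D_{B'}+2\eta$. The function $D_{B'}$ is a maximum of finitely many continuous functions on $X\times X$. So $D_B$ is finite and is a uniform limit of continuous functions. A finite supremum of pseudometrics is a pseudometric.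

(b) Use induction on $N$. For $N=0$ the set is $\{e\}$. If $B$ is the set for $N$, the set for $N+1$ is $B\cup AB\cup A^{-1}B$. For $x,x'\in A$ and $g,g'\in B$,
\[
d(x^\varepsilon g,x'^{\varepsilon}g')\le d(x^\varepsilon g,x'^{\varepsilon}g)+d(x'^{\varepsilon}g,x'^{\varepsilon}g')\le D_B(x,x')+d(g,g').
\]
By the induction hypothesis and (a), $D_B$ is a continuous pseudometric, so $A$ has a finite $\eta$-net $A'$ for $D_B$ by Lemma~\ref{lem:bdd}. If $B'$ is a finite $\eta$-net of $B$ for $d$, then $B'\cup A'B'\cup A'^{-1}B'$ is a finite $2\eta$-net of $B\cup AB\cup A^{-1}B$.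
\end{proof}

The hypothesis in (a) cannot be dropped. In Example~\ref{ex:affine} take $d$ with $\{w:d(e,w)<1\}\subset U$ and $B=\{b^{-n}:n\ge1\}$. For $0<y\le1/2$ and $2^{-n}\le y$ we get $D_B(a,y)\ge d(e,b^na^{-1}yb^{-n})\ge1$, whereas $D_B(a,a)=0$.

\section{Random nested partitions and the function $\psi$}\label{sec:part}

A connected space has no nonconstant continuous map to a discrete set, so on $[0,1]$ the maps $\sigma_k$ must be discontinuous. Averaging repairs this. For $t\in(0,1]$ let $\sigma^t\colon[0,1]\to\{u,v\}$ send $x$ to $u$ if $x<t$ and to $v$ otherwise. For $x\le y$ the image of $x^{-1}y$ in $F_a(\{u,v\})$ has length $2$ if $x<t\le y$ and length $0$ otherwise, so the average length over $t$ is $2|x-y|$, a continuous function. In a pseudometric space we cut along spheres of random radius instead.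

From now on $X$ is admissible with sets $X_n$, $U$ is a neighborhood of $e$ in $F(X)$, and $d$ is a continuous left-invariant pseudometric on $F(X)$ with $\{w:d(e,w)<1\}\subset U$.

\subsection*{Scales}
For $k\ge1$ let $B_k$ be the set of elements of $F(X)$ represented by words of length at most $4^k$ in letters from $X_{4^k}^{\pm1}$, and put
\[
D_k=D_{B_k},\qquad r_k=8^{-k-1}.
\]
By Lemma~\ref{lem:DB}, $D_k$ is a continuous pseudometric on $X$. By Lemma~\ref{lem:bdd} each $X_n$ is $D_k$-totally bounded, so the union over $n,q\ge1$ of finite $1/q$-nets of $X_n$ is a countable $D_k$-dense subset of $X$. Enumerate it, with repetitions if necessary, as $c_{k,1},c_{k,2},\dots$. Boundedness of the sets $X_n$ is used only in this paragraph.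

\subsection*{Partitions}
Let $\mu$ be Lebesgue measure on $[1,2]$, a probability measure. For $t\in[1,2]$ and $x\in X$ put
\[
i_k^t(x)=\min\{i:D_k(x,c_{k,i})<tr_k\},\qquad\sigma_j^t(x)=\bigl(i_1^t(x),\dots,i_j^t(x)\bigr)\in\mathbb N^j .
\]
Thus $x$ is assigned, at each scale $k$, to the first ball of radius $tr_k$ that contains it. We record all scales $k\le j$, and not only the last, so that the fibers of $\sigma_{j+1}^t$ refine those of $\sigma_j^t$: if $\tau$ deletes the last coordinate, then $\tau\circ\sigma_{j+1}^t=\sigma_j^t$. This replaces the identity $\sigma_k\sigma_{k+1}=\sigma_k$ of the model case.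

\subsection*{Representatives and weights}
To return from labels to $F(X)$ we need a point $p_z\in X$ for each label $z$, and the suffixes formed from these points must lie in $B_k$. A bound on word length says nothing about which $X_n$ contains $p_z$. We therefore make a label expensive if its representative can only be found in $X_n$ for large $n$. To have choices that do not depend on $t$ we use the largest radius $2r_k$. For $z=(i_1,\dots,i_j)\in\mathbb N^j$ let
\[
V(z)=\{x\in X:D_k(x,c_{k,i_k})<2r_k\ \text{for all }k\le j\},\qquad Z_j=\{z\in\mathbb N^j:V(z)\ne\emptyset\}.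
\]
For $z\in Z_j$ let $\lambda(z)=\min\{n\ge1:V(z)\cap X_n\ne\emptyset\}$ and fix $p_z\in V(z)\cap X_{\lambda(z)}$. If $X_n=X$ for all $n$, as in Theorem~\ref{thm:A}, then $\lambda=1$ and the weights may be ignored.

\begin{lemma}\label{lem:P}
For all $t\in[1,2]$, $j\ge1$ and $x\in X$ we have $\sigma_j^t(x)\in Z_j$ and $\tau(Z_{j+1})\subset Z_j$, and:
\begin{itemize}
\item[(P1)] $\lambda(\sigma_j^t(x))\le n$ if $x\in X_n$;
\item[(P2)] $D_j(x,p_z)<4r_j$ if $z=\sigma_j^t(x)$;
\item[(P3)] $D_j(p_z,p_{\tau z})<4r_j$ if $z\in Z_{j+1}$.
\end{itemize}
\end{lemma}

\begin{proof}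
Since $tr_k\le2r_k$, we have $x\in V(\sigma_j^t(x))$; this gives $\sigma_j^t(x)\in Z_j$ and (P1). Also $V(z)\subset V(\tau z)$, so $\tau z\in Z_j$ for $z\in Z_{j+1}$. Any two points of $V(i_1,\dots,i_j)$ are within $2r_j$ of $c_{j,i_j}$, hence at $D_j$-distance less than $4r_j$. Apply this to $x,p_z\in V(z)$ for (P2) and to $p_z,p_{\tau z}\in V(\tau z)$ for (P3).
\end{proof}

\subsection*{The function}
For $w\in F(X)$ let $w_j^t\in F_a(Z_j)$ be the image of $w$ under the homomorphism of abstract groups that extends $\sigma_j^t$. Let $\ell_j$ be the weighted length on $F_a(Z_j)$ with weights $\lambda$, and define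
\begin{equation}\label{eq:psi}
\psi(w)=\sum_{j\ge1}4^{-j}\int_1^2\ell_j(w_j^t)\,dt .
\end{equation}

\begin{lemma}\label{lem:psi}
The function $\psi$ is well defined, finite, and a length of negative type on $F(X)$.
\end{lemma}

\begin{proof}
For fixed $x$ and $k$ the integer $i_k^t(x)$ is nonincreasing in $t$, so it takes finitely many values, each on an interval. The element $w_j^t$ depends only on the indices $i_k^t(y)$ for $k\le j$ and the finitely many letters $y$ of $w$, so $t\mapsto\ell_j(w_j^t)$ is a step function. If $w$ is represented by a word of length $l$ in letters from $X_n^{\pm1}$, then (P1) gives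
\begin{equation}\label{eq:crude}
\ell_j(w_j^t)\le nl\qquad(j\ge1,\ t\in[1,2]),
\end{equation}
so $\psi(w)\le nl/3$. Each function $w\mapsto\ell_j(w_j^t)$ is the composition of a homomorphism with a length of negative type (Lemma~\ref{lem:Haag}), and $\psi$ is obtained from these by integration and summation.
\end{proof}

\section{Nearby points are rarely separated}\label{sec:cont}

\begin{lemma}\label{lem:sep}
For all $x,y\in X$ and $k\ge1$,
\[
\mu\{t:i_k^t(x)\ne i_k^t(y)\}\le i_k^1(x)\,D_k(x,y)/r_k .
\]
Consequently, for fixed $x$ and $j$, the number $\mu_j(x,y)=\mu\{t:\sigma_j^t(x)\ne\sigma_j^t(y)\}$ tends to $0$ as $y\to x$ in $X$.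
\end{lemma}

\begin{proof}
Suppose $i_k^t(x)\ne i_k^t(y)$ and let $i$ be the smaller index. Then $i\le i_k^t(x)\le i_k^1(x)$. One of the numbers $D_k(x,c_{k,i})$ and $D_k(y,c_{k,i})$ is less than $tr_k$, and the other is at least $tr_k$, because the index of the corresponding point exceeds $i$. So $tr_k$ lies between these two numbers, which differ by at most $D_k(x,y)$. For each $i$ this confines $t$ to an interval of length at most $D_k(x,y)/r_k$, and there are at most $i_k^1(x)$ values of $i$. Summing over $k\le j$ gives $\mu_j(x,y)\le\sum_{k\le j}i_k^1(x)D_k(x,y)/r_k$, which tends to $0$ since each $D_k$ is continuous.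
\end{proof}

\begin{lemma}\label{lem:C}
The function $\psi$ satisfies condition \textup{(C)}.
\end{lemma}

\begin{proof}
Let $x,y\in X_n$, let $g$ be represented by a word of length $l$, and choose $m\ge n$ such that the letters of this word lie in $X_m^{\pm1}$. Put $u=g^{-1}x^{-1}yg$. If $\sigma_j^t(x)=\sigma_j^t(y)$, then $u_j^t=e$. In any case $\ell_j(u_j^t)\le(2l+2)m$ by \eqref{eq:crude}. Hence, for every $J$,
\[
\psi(u)\le(2l+2)m\sum_{j\ge1}4^{-j}\mu_j(x,y)\le(2l+2)m\Bigl(\sum_{j\le J}4^{-j}\mu_j(x,y)+\tfrac13\,4^{-J}\Bigr).
\]
Choose $J$ to make the last term small; the finite sum tends to $0$ as $y\to x$ by Lemma~\ref{lem:sep}.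
\end{proof}

The factor $m$ is the price of the weights. It is independent of $y$ only while $y$ stays in one $X_n$. This is why (C) is stated on the sets $X_n$, and why Definition~\ref{def:adm} asks that these sets determine continuity.

\section{The telescoping estimate}\label{sec:tele}

\begin{lemma}\label{lem:key}
If $\psi(w)<1/4$, then $d(e,w)\le1/2$, and so $w\in U$.
\end{lemma}

\begin{proof}
By monotone convergence $\psi(w)=\int_1^2\sum_j4^{-j}\ell_j(w_j^t)\,dt$, so there is $t\in[1,2]$ with $\sum_j4^{-j}\ell_j(w_j^t)<1/4$. Fix this $t$ and write $\sigma_j=\sigma_j^t$, $w_j=w_j^t$. Then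
\begin{equation}\label{eq:short}
\ell_j(w_j)<4^{j-1}\qquad(j\ge1).
\end{equation}
Let $v_j\in F(X)$ be the image of $w_j$ under the homomorphism $F_a(Z_j)\to F(X)$ with $z\mapsto p_z$. Since $\lambda\ge1$ and $\ell_1(w_1)<1$, we have $w_1=e$ and $v_1=e$. We estimate $d(e,w)$ along the chain $e=v_1,v_2,\dots,v_J,w$.

\emph{From $v_j$ to $v_{j+1}$.} Let $w_{j+1}=z_1^{\varepsilon_1}\cdots z_l^{\varepsilon_l}$ be the reduced form. By \eqref{eq:short}, $\sum_s\lambda(z_s)<4^j$. As $\lambda\ge1$, this gives two bounds: $l<4^j$, and $\lambda(z_s)<4^j$ for each $s$, so that $p_{z_s}\in X_{\lambda(z_s)}\subset X_{4^j}$. The identity $\tau\circ\sigma_{j+1}=\sigma_j$ on $X$ passes to the induced homomorphisms, so $w_j=(\tau z_1)^{\varepsilon_1}\cdots(\tau z_l)^{\varepsilon_l}$; this word need not be reduced. Therefore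
\[
v_{j+1}=p_{z_1}^{\varepsilon_1}\cdots p_{z_l}^{\varepsilon_l},\qquad v_j=p_{\tau z_1}^{\varepsilon_1}\cdots p_{\tau z_l}^{\varepsilon_l}.
\]
Apply Lemma~\ref{lem:prod} with $a_s=p_{\tau z_s}^{\varepsilon_s}$ and $b_s=p_{z_s}^{\varepsilon_s}$. The suffixes $g_s=b_{s+1}\cdots b_l$ lie in $B_j$ by the two bounds; this is why the suffixes are taken from $v_{j+1}$, whose letters are controlled by \eqref{eq:short}. By the definition of $D_j=D_{B_j}$ and by (P3),
\[
d(v_j,v_{j+1})\le\sum_{s=1}^lD_j(p_{\tau z_s},p_{z_s})\le4^j\cdot4r_j=4^{j+1}8^{-j-1}=2^{-j-1}.
\]

\emph{From $v_J$ to $w$.} Write $w=y_1^{\varepsilon_1}\cdots y_L^{\varepsilon_L}$ with all $y_s\in X_n$, and let $J$ satisfy $4^J\ge\max(L,n)$. Then the suffixes of this word lie in $B_J$, and $v_J=p_{\sigma_J(y_1)}^{\varepsilon_1}\cdots p_{\sigma_J(y_L)}^{\varepsilon_L}$. Lemma~\ref{lem:prod} with $a_s=p_{\sigma_J(y_s)}^{\varepsilon_s}$ and $b_s=y_s^{\varepsilon_s}$, together with (P2), gives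
\[
d(v_J,w)\le\sum_{s=1}^LD_J(p_{\sigma_J(y_s)},y_s)\le4Lr_J .
\]

Altogether $d(e,w)\le\sum_{j=1}^{J-1}2^{-j-1}+4Lr_J\le\frac12+4Lr_J$ for all large $J$. Since $L$ is fixed and $r_J\to0$, we get $d(e,w)\le\frac12<1$.
\end{proof}

Lemmas~\ref{lem:psi}, \ref{lem:C} and \ref{lem:key} prove Proposition~\ref{prop:main}, and with it Theorems~\ref{thm:B} and~\ref{thm:A}.

\section{Consequences and scope}\label{sec:cons}

A space $X$ is \emph{pseudocompact} if every continuous function $X\to\mathbb R$ is bounded. It is a \emph{$k_\omega$-space} if it is the union of compact sets $K_1\subset K_2\subset\cdots$ such that a set $C\subset X$ is closed whenever every $C\cap K_n$ is closed in $K_n$. A \emph{$k_\omega$-group} is a topological group whose underlying space is a $k_\omega$-space.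

\begin{corollary}\label{cor:1}
For every $k_\omega$-space $X$ (in particular for $X=\mathbb R$, or any $\sigma$-compact locally compact space) and for every pseudocompact space $X$, the group $F(X)$ is unitarily representable.
\end{corollary}

\begin{proof}
We show that these spaces, if nonempty, are admissible. For pseudocompact $X$ take $X_n=X$. For a $k_\omega$-space take $X_n=K_n$. Compact sets are bounded in $X$; and if all $f|_{K_n}$ are continuous and $C\subset\mathbb R$ is closed, then $f^{-1}(C)\cap K_n$ is closed in $K_n$ for all $n$, so $f^{-1}(C)$ is closed. Let $X$ be locally compact and the union of compact sets $C_1,C_2,\dots$. Put $K_1=C_1$ and let $K_{n+1}$ be a compact set whose interior contains $K_n\cup C_{n+1}$. The interiors of the $K_n$ cover $X$. If every $C\cap K_n$ is closed in $K_n$ and $x\in\operatorname{int}K_n$ lies in the closure of $C$, then $x$ lies in the closure of $C\cap K_n$, so $x\in C$. Thus $X$ is a $k_\omega$-space.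
\end{proof}

For $p\in X$, the \emph{Graev free topological group} $F_G(X,p)$ contains $X$ as a generating subspace with $p=e$, and every continuous map $f\colon X\to G$ into a topological group with $f(p)=e$ extends to a continuous homomorphism $F_G(X,p)\to G$.

\begin{corollary}\label{cor:2}
For admissible $X$ and $p\in X$, the group $F_G(X,p)$ is unitarily representable.
\end{corollary}

\begin{proof}
The map $x\mapsto p^{-1}x$ from $X$ to $F(X)$ sends $p$ to $e$, so it extends to a continuous homomorphism $\alpha\colon F_G(X,p)\to F(X)$. Let $\beta\colon F(X)\to F_G(X,p)$ be the continuous homomorphism that extends $x\mapsto x$. Since $\beta(p)=e$, we have $\beta\alpha(x)=x$ for $x\in X$, so $\beta\alpha$ is the identity. Hence $\alpha$ has a continuous left inverse and is a topological isomorphism onto a subgroup of $F(X)$.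
\end{proof}

\begin{corollary}\label{cor:3}
Every topological group $G$ whose underlying space is admissible (for example, every $k_\omega$-group) is a topological quotient of a unitarily representable group.
\end{corollary}

\begin{proof}
Let $q\colon F(G)\to G$ be the continuous homomorphism that extends $\mathrm{id}_G$, and let $\iota\colon G\to F(G)$ be the inclusion, a continuous map with $q\iota=\mathrm{id}_G$. Then $q$ is onto, and if $q^{-1}(O)$ is open, so is $O=\iota^{-1}(q^{-1}(O))$. Thus $q$ is a quotient homomorphism, and $F(G)$ is unitarily representable by Theorem~\ref{thm:B}.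
\end{proof}

\begin{remark}
Admissibility is sufficient but not necessary. Let $X$ be an uncountable discrete space. Its bounded subsets are finite, since an infinite subset carries an unbounded function, so $X$ is not a countable union of bounded sets. Yet $F(X)$ is discrete, hence unitarily representable (Section~\ref{sec:intro}).
\end{remark}

\begin{remark}
We do not determine whether $F(X)$ is unitarily representable for every Tychonoff space $X$, for instance for $X=\mathbb Q$. Theorem~\ref{thm:B} does not apply to $\mathbb Q$. Let $X_1\subset X_2\subset\cdots$ be bounded in $\mathbb Q$ with union $\mathbb Q$, and let $K_n$ be the closure of $X_n$ in $\mathbb R$. The functions $1/(x-\theta)$ with $\theta$ irrational are bounded on $X_n$, so $K_n\subset\mathbb Q$, and the closed set $K_n$ contains no interval. Choose an interval $I_n\subset(0,1/n)\setminus K_n$ with irrational endpoints, and let $f$ be the indicator function of $\mathbb Q\cap\bigcup_nI_n$. On $X_n$ it agrees with the indicator function of $\mathbb Q\cap\bigcup_{m<n}I_m$, a clopen subset of $\mathbb Q$, so $f|_{X_n}$ is continuous. But $f(0)=0$ and $f=1$ at points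 arbitrarily close to $0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Galindo}
Jorge Galindo, \emph{On unitary representability of topological groups}, arXiv:math/0607193 (2006).

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
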